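\title{An invariant mean on a locally compact quantum group makes the dual coamenable}

\begin{abstract}
A locally compact quantum group $\mathbb G$ is weakly amenable if $L^\infty(\mathbb G)$ carries an invariant mean, and strongly amenable if the reduced $C^*$-algebra of its dual has a bounded counit. We prove that the two properties are equivalent for every locally compact quantum group, with no separability, regularity, unimodularity or Kac assumption. Both are equivalent to the Kesten--Day condition $\|\lambda(\omega)\|=1$ for all normal states $\omega$, and when they fail the infimum of these norms is $0$. The proof turns an almost invariant normal state $d$ into an almost invariant vector by means of a positive operator, built from Connes cocycles, which for a group is multiplication by $d(st)/d(t)$.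
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{locally compact quantum group} in the sense of Kustermans and Vaes \cite{KV00,KV03} is a pair $\mathbb G=(M,\Delta)$. Here $M=L^\infty(\mathbb G)$ is a von Neumann algebra, $\Delta\colon M\to M\bar\otimes M$ is a normal unital $*$-homomorphism with $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$, and there exist normal semifinite faithful (n.s.f.) weights $\varphi$ and $\psi$ on $M$ with
\[
\varphi\big((\omega\otimes\mathrm{id})\Delta(x)\big)=\omega(1)\varphi(x),\qquad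
\psi\big((\mathrm{id}\otimes\omega)\Delta(y)\big)=\omega(1)\psi(y)
\]
for $\omega\in M_*^+$ and $x,y\in M_+$ with $\varphi(x)<\infty$, $\psi(y)<\infty$. The predual $M_*$ is a Banach algebra under $\omega*\mu=(\omega\otimes\mu)\Delta$. Let $H$ be the GNS space of the left Haar weight $\varphi$. The theory provides a unitary $W$ on $H\otimes H$ with $\Delta(x)=W^*(1\otimes x)W$. The norm closure of the slices $(\mathrm{id}\otimes\rho)(W)$, $\rho\in B(H)_*$, is the reduced $C^*$-algebra $C_0(\mathbb G)\subset M$. The slices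
\[
\lambda(\omega)=(\omega\otimes\mathrm{id})(W),\qquad\omega\in M_*,
\]
form the regular representation of $M_*$. Their norm closure is the reduced $C^*$-algebra $C_0(\hat{\mathbb G})$ of the dual quantum group $\hat{\mathbb G}=(\hat M,\hat\Delta)$.

\begin{definition}\label{def:amen}
\begin{enumerate}
\item[(a)] $\mathbb G$ is \emph{weakly amenable} if it has an \emph{invariant mean}: a state $m$ on $M$ with $m((\omega\otimes\mathrm{id})\Delta(x))=\omega(1)m(x)$ for all $x\in M$ and $\omega\in M_*^+$. (This is not weak amenability in the sense of Cowling and Haagerup.)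
\item[(b)] $\mathbb G$ is \emph{coamenable} if $C_0(\mathbb G)$ has a bounded counit: a character $\chi$ with $(\chi\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\chi)\Delta$.
\item[(c)] $\mathbb G$ is \emph{strongly amenable} if $\hat{\mathbb G}$ is coamenable.
\end{enumerate}
\end{definition}

For a locally compact group $G$ one has $M=L^\infty(G)$, $\Delta(x)(s,t)=x(st)$, $H=L^2(G)$ and $(WB)(s,t)=B(s,s^{-1}t)$. Then $(\omega\otimes\mathrm{id})\Delta(x)$ is the average $t\mapsto\int\omega(s)x(st)\,ds$ of left translates of $x$, and an invariant mean is a state that does not distinguish $x$ from such averages. The operator $\lambda(\omega)$ is convolution by $\omega$ on $L^2(G)$, so $C_0(\hat{\mathbb G})$ is the reduced group $C^*$-algebra, and a counit on it must send $\lambda(\omega)$ to $\int\omega$. Thus (a) is a property of the algebra $M$, while (c) says that the trivial representation is dominated in norm by the regular representation on the Hilbert space $H$.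

Strong amenability implies weak amenability, and for discrete quantum groups the two are equivalent (Tomatsu; also Blanchard and Vaes). The question whether they are equivalent for all locally compact quantum groups is posed in \cite{Kyed}. We answer it affirmatively; the proof does not use the two facts just quoted.

\begin{theorem}\label{thm:main}
For every locally compact quantum group $\mathbb G$ the following are equivalent.
\begin{enumerate}
\item[(i)] $\mathbb G$ is weakly amenable.
\item[(ii)] $|\omega(1)|\le\|\lambda(\omega)\|$ for all $\omega\in M_*$.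
\item[(iii)] $\mathbb G$ is strongly amenable.
\item[(iv)] $\|\lambda(\omega)\|=1$ for every normal state $\omega$ on $M$ (Kesten--Day criterion).
\item[(v)] There is a net of unit vectors $\zeta_i\in H$ with $\|W(\xi\otimes\zeta_i)-\xi\otimes\zeta_i\|\to0$ for all $\xi\in H$.
\end{enumerate}
Moreover, $\inf\{\|\lambda(\omega)\|:\omega\text{ a normal state on }M\}$ equals $1$ if $\mathbb G$ is weakly amenable and $0$ otherwise.
\end{theorem}

Conditions (ii)--(v) are equivalent and imply (i) by elementary arguments (Section~\ref{sec:easy}). The content of the theorem is (i)$\Rightarrow$(ii). The simplest cases suggest that it holds. If $\varphi$ is a state, it is an invariant mean, and its GNS vector $\Lambda(1)$ satisfies $W(\xi\otimes\Lambda(1))=\xi\otimes\Lambda(1)$ by (K1) below, which is (v). For groups, an invariant mean yields almost invariant probability densities, and their square roots are almost invariant vectors (Section~\ref{sec:group}).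

The passage from states to vectors is where the general case is difficult. Let $d=\langle\,\cdot\,b,b\rangle$ be a normal state and $\omega_\eta=\langle\,\cdot\,\eta,\eta\rangle$, and suppose that $\|\omega_\eta*d-d\|$ is small. Then
\[
\langle(1\otimes x)W(\eta\otimes b),W(\eta\otimes b)\rangle=(\omega_\eta*d)(x)\approx d(x)=\langle(1\otimes x)(\eta\otimes b),\eta\otimes b\rangle ,
\]
so $W(\eta\otimes b)$ and $\eta\otimes b$ induce nearly the same state on $1\otimes M$, and we want the vectors themselves to be close. This cannot follow from the states alone, since $\eta\otimes b$ and $\eta'\otimes b$ induce the same state on $1\otimes M$ for any unit vectors $\eta,\eta'$. The inequality that passes from states to vectors, (M3) below, applies to two vectors of one natural cone, and we have no cone for $1\otimes M$ containing both vectors.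

Instead we construct a positive operator $\mathcal D$ on $H\otimes H$ that essentially carries $\eta\otimes b$ to $W^*(\eta\otimes b)$ through $\mathcal D^{1/2}$, and we show that the spectral measure of $\eta\otimes b$ for $\mathcal D$ concentrates at $1$. Section~\ref{sec:group} carries this out for groups. After the preliminaries and the elementary implications, Section~\ref{sec:reduction} reduces the theorem to a lower bound for $\|\lambda(\omega_\eta)\|$ (Proposition~\ref{prop:band}), which is proved in Sections~\ref{sec:columns}--\ref{sec:end}.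

\section{The case of a group}\label{sec:group}

Let $G$ be a second countable locally compact group with left Haar measure $ds$, and suppose that $L^\infty(G)$ has an invariant mean. Lemma~\ref{lem:net} below gives probability densities $n=n_i$ with $\|\omega*n_i-(\int\omega)\,n_i\|_1\to0$ for all $\omega\in L^1(G)$, where $(\omega*n)(t)=\int\omega(r)n(r^{-1}t)\,dr$. Mixing in small multiples of a fixed positive density, we may assume $n_i>0$. Write $o(1)$ for quantities tending to $0$ along the net. Fix a unit vector $\eta\in L^2(G)$ and put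
\[
d=|\eta|^2*n,\quad b=\sqrt d,\quad X(s,t)=\eta(s)b(t),\quad Z(s,t)=(W^*X)(s,t)=\eta(s)b(st).
\]
We show $\|Z-X\|=o(1)$. Since $\langle W^*X,X\rangle=\langle\lambda(|\eta|^2)^*b,b\rangle$, this gives $\|\lambda(|\eta|^2)\|=1$, which is (iv). We use $d$ rather than $n$ because translates of $d$ are again convolutions with $n$: the substitution $r\mapsto sr$ gives
\begin{equation}\label{eq:translate}
d(st)=\int|\eta(sr)|^2\,n(r^{-1}t)\,dr .
\end{equation}

\subsection*{A proof that uses points}
Put $\omega_s(r)=|\eta(sr)|^2$. The map $s\mapsto\omega_s$ is continuous into $L^1(G)$, and the maps $\omega\mapsto\omega*n_i-(\int\omega)n_i$ have norm at most $2$, so they tend to $0$ uniformly on $\{\omega_s:s\in C\}$ for compact $C\subset G$. By \eqref{eq:translate}, $\|d(s\,\cdot)-d\|_1\to0$ uniformly on compact sets, and $(\sqrt\alpha-\sqrt\beta)^2\le|\alpha-\beta|$ gives $\|Z-X\|^2\le\int|\eta(s)|^2\|d(s\,\cdot)-d\|_1\,ds\to0$. This argument fixes $s$. The next one uses only inner products and three norms,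 and it is the one that generalizes.

\subsection*{A proof that does not}
Let $\mathcal D$ be multiplication by $d(st)/d(t)$ on $L^2(G\times G)$, so that $Z=\mathcal D^{1/2}X$. For $\tau\ge0$ put
\begin{equation}\label{eq:FK}
F(\tau)=\frac{\sqrt\tau}{1+\tau}\le\frac12,\qquad K(\tau)=\sqrt\tau\,F(\tau)=\frac{\tau}{1+\tau}\le1 .
\end{equation}
Since $(\sqrt\tau+1)^2\ge1+\tau$ and $(\tau-1)^2=(\tau-1)\big(2\tau-(1+\tau)\big)$,
\begin{equation}\label{eq:scalar}
(\sqrt\tau-1)^2=\frac{(\tau-1)^2}{(\sqrt\tau+1)^2}\le\frac{(\tau-1)^2}{1+\tau}=2\,\frac{\tau^2-\tau}{1+\tau}-(\tau-1).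
\end{equation}
Integrate \eqref{eq:scalar} against $|X|^2$ with $\tau=\mathcal D$. The last term contributes $\|Z\|^2-\|X\|^2=0$, so
\[
\|Z-X\|^2\le2\big(\langle K(\mathcal D)Z,Z\rangle-\langle F(\mathcal D)Z,X\rangle\big).
\]
It therefore suffices to prove $\langle\mathcal D^{1/2}T,Z\rangle\approx\langle T,X\rangle$, a weak form of $\mathcal DX\approx X$, for the single vector $T=F(\mathcal D)Z$.

Call a measurable function $Y$ on $G\times G$ a \emph{column} if $\|Y\|^2=\operatorname{ess\,sup}_t\int|Y(s,t)|^2ds<\infty$. Put $T(s,t)=Y(s,t)b(t)$ and $V=\mathcal D^{1/2}T$, so $V(s,t)=Y(s,t)b(st)$. We claim that for each $\delta>0$ there are numbers $\beta_i\to0$ with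
\begin{equation}\label{eq:model}
|\langle V,Z\rangle-\langle T,X\rangle|\le\delta(\|V\|+\|T\|)+\beta_i\|Y\|
\end{equation}
for all columns $Y$ with $V\in L^2$. By \eqref{eq:translate},
\[
\langle V,Z\rangle=\iiint Y(s,t)\cdot\overline{\eta(s)}\,\eta(sr)\cdot\overline{\eta(sr)}\;n(r^{-1}t)\,ds\,dr\,dt .
\]
Almost invariance of $n$ applies once $s$ and $r$ are separated, and we separate them in two steps. First replace the unit vector $\overline{\eta(s)}\eta(sr)$ of $L^2(G\times G)$ by a finite sum $\sum_j\overline{f_j(s)}e_j(r)$ at distance less than $\delta$. By the Cauchy--Schwarz inequality for the measure $n(r^{-1}t)\,ds\,dr\,dt$, by $\int n(r^{-1}t)\,dt=1$ and by \eqref{eq:translate}, the error is at most $\delta\|V\|$. In a term with $f,e$, replace $f(s)\eta(sr)$ by a finite sum $\sum_lk_l(s)z_l(r)$ at distance less than $\delta_1$. Now the remaining factor is $Y(s,t)e(r)$, and the error is at most $\delta_1\|Y\|\|e\|$. What is left is $\sum_l\int x_l\cdot\big((e\bar z_l)*n\big)$ with $x_l(t)=\int Y(s,t)\overline{k_l(s)}\,ds$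 and $\|x_l\|_\infty\le\|k_l\|\|Y\|$. It equals $\sum_l\langle e,z_l\rangle\int x_l\,d$ up to $o(1)\|Y\|$. Undoing the second replacement costs again $\delta_1\|Y\|\|e\|$, and $\delta_1$ is arbitrary. We arrive at $\langle T,\kappa\otimes b\rangle$ with $\overline{\kappa(s)}=\int\sum_j\overline{f_j(s)}e_j(r)\overline{\eta(sr)}\,dr$. Since $\overline{\eta(s)}=\int\overline{\eta(s)}\eta(sr)\overline{\eta(sr)}\,dr$, the Cauchy--Schwarz inequality in $r$ gives $\|\kappa-\eta\|<\delta$. This proves \eqref{eq:model}.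

It remains to write $Z$ approximately as a column times $b$. Put $d'(t)=\int|\eta(s)|^2d(st)\,ds=(\omega'*d)(t)$, where $\omega'$ is the density of the image of $|\eta(s)|^2ds$ under inversion. Both $d'=(\omega'*|\eta|^2)*n$ and $d$ are within $o(1)$ of $n$ in $L^1$, so $b'=\sqrt{d'}$ satisfies $\|b'-b\|=o(1)$. The function $Y_0(s,t)=Z(s,t)/b'(t)$ has $\int|Y_0(s,t)|^2ds=1$, so $\|Y_0b-Z\|=\|b-b'\|=o(1)$. Apply \eqref{eq:model} to $Y=F(\mathcal D)Y_0$: then $\|Y\|\le\frac12$, $T=F(\mathcal D)Y_0b$ and $V=K(\mathcal D)Y_0b$ has norm at most $1$. Letting $i\to\infty$ and then $\delta\to0$ gives $\langle K(\mathcal D)Z,Z\rangle-\langle F(\mathcal D)Z,X\rangle=o(1)$. The damping factor $F(\mathcal D)$ is what bounds $\|V\|$; for $Y_0$ itself we have no bound on $\|\mathcal D^{1/2}Y_0b\|$.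

Four things change in general. The operator $\mathcal D$ has to be built from modular theory, and $d$ need not be faithful (Section~\ref{sec:D}). The first separation of variables involves the antipode, which is unbounded; this makes $\kappa$ an unbounded function of the approximating sum and brings in the scaling operator $P$ (Section~\ref{sec:estimate}). Because of $P$, we can treat only vectors $\eta$ that $P$ almost fixes (Section~\ref{sec:reduction}). Finally $F(\mathcal D)$ cannot be multiplied into a column, and we write it as an average of the operators $\mathcal D^{is}$, which do act on columns (Section~\ref{sec:end}).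

\section{Conventions and standard facts}\label{sec:prelim}

Inner products are linear in the first variable, $\omega_{\xi,\zeta}(x)=\langle x\xi,\zeta\rangle$ and $\omega_\xi=\omega_{\xi,\xi}$. For $e\in H$, the map $1\otimes e^*\colon H\otimes H\to H$ sends $v\otimes v'$ to $\langle v',e\rangle v$, so that $\langle h\otimes e,B\rangle=\langle h,(1\otimes e^*)B\rangle$; similarly for $e^*\otimes1$. An antiunitary involution $J$ satisfies $\langle Jv,v'\rangle=\langle Jv',v\rangle$. Subscripts as in $W_{13}$ indicate the tensor factors on which an operator acts, $\odot$ is the algebraic tensor product, and $\mathcal M(A)$ is the multiplier algebra of a $C^*$-algebra $A$.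

\subsection*{Analytic functions on a strip}
Let $\mathcal S=\{z:-\frac12\le\operatorname{Im}z\le0\}$ and let $\mathcal O$ be the set of bounded continuous functions $\mathcal S\to\mathbb C$ that are analytic in the interior. It is closed under uniform limits.
\begin{enumerate}
\item[(A1)] A function in $\mathcal O$ that vanishes on $\mathbb R$ vanishes (Schwarz reflection across $\mathbb R$), and the supremum of its modulus on $\mathcal S$ equals the supremum on the two boundary lines (three lines theorem).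
\item[(A2)] If $A$ is positive, injective and self-adjoint and $v\in D(A^{1/2})$, then $z\mapsto A^{iz}v$ is bounded and norm continuous on $\mathcal S$ and analytic inside, and $z\mapsto A^{-i\bar z}v$ is bounded, norm continuous and antianalytic inside. Both take the value $A^{1/2}v$ at $z=-i/2$.
\item[(A3)] Let $A(z)$ be uniformly bounded operators with $\langle A(\cdot)v,v'\rangle\in\mathcal O$ for all $v,v'$, and let $\Xi(z)$ be a bounded norm continuous vector function, analytic inside. Then $\langle A(\cdot)\Xi(\cdot),v'\rangle\in\mathcal O$. (Inside the strip $A$ is norm analytic; for continuity at $z_0$, split $\Xi(z)=\Xi(z_0)+(\Xi(z)-\Xi(z_0))$.)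
\end{enumerate}

\subsection*{Modular theory of the Haar weight}
The reference for this and for Section~\ref{sec:D} is \cite[Ch.~VI--IX]{Tak}. Let $\mathfrak n_\varphi=\{x\in M:\varphi(x^*x)<\infty\}$, a left ideal, and let $\Lambda\colon\mathfrak n_\varphi\to H$ be the GNS map.
\begin{enumerate}
\item[(M1)] The closure of $\Lambda(x)\mapsto\Lambda(x^*)$, $x\in\mathfrak n_\varphi\cap\mathfrak n_\varphi^*$, has polar decomposition $J\nabla^{1/2}$. One has $JMJ=M'$, $J\nabla^{it}=\nabla^{it}J$, $\sigma_t(x)=\nabla^{it}x\nabla^{-it}\in M$ and $\nabla^{it}\Lambda(x)=\Lambda(\sigma_t(x))$.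
\item[(M2)] $yJ\Lambda(x)=JxJ\Lambda(y)$ for $x,y\in\mathfrak n_\varphi$.
\item[(M3)] The natural cone $\mathcal P$ is the closure of $\{xJ\Lambda(x):x\in\mathfrak n_\varphi\}$, and $(M,H,J,\mathcal P)$ is a standard form. In particular $Jc=c$ for $c\in\mathcal P$, every $n\in M_*^+$ is $\omega_c$ for a unique $c\in\mathcal P$ (the \emph{cone vector} of $n$), and $\|c-c'\|^2\le\|\omega_c-\omega_{c'}\|_{M_*}$ for $c,c'\in\mathcal P$ (Powers--St{\o}rmer--Araki--Haagerup).
\item[(M4)] There is a net of positive contractions $p_j\in\mathfrak n_\varphi$ with $p_j\to1$ strongly. The elements $e_j=\pi^{-1/2}\int e^{-t^2}\sigma_t(p_j)\,dt$ and $x_j=\pi^{-1/2}\int e^{-(t+i/2)^2}\sigma_t(p_j)\,dt$ form bounded nets in $\mathfrak n_\varphi$ that tend to $1$ strongly, and $\Lambda(x_j)=\nabla^{1/2}\Lambda(e_j)$, so $J\Lambda(x_j)=\Lambda(e_j^*)=\Lambda(e_j)$.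
\end{enumerate}
In (M4), strong convergence holds because $\sigma_t(p_j)v=\nabla^{it}p_j\nabla^{-it}v\to v$ uniformly for $t$ in compact sets. We need the following converse of (M2).

\begin{lemma}\label{lem:leftbounded}
If $a\in M$ and $b\in H$ satisfy $aJ\Lambda(x)=JxJb$ for all $x\in\mathfrak n_\varphi$, then $a\in\mathfrak n_\varphi$ and $\Lambda(a)=b$.
\end{lemma}

\begin{proof}
With the nets of (M4), $\Lambda(ae_j)=aJ\Lambda(x_j)=Jx_jJb\to b$, and $(ae_j)^*(ae_j)\to a^*a$ $\sigma$-weakly. A normal weight is $\sigma$-weakly lower semicontinuous, so $\varphi(a^*a)\le\|b\|^2$. By (M2), $Jx_jJ\Lambda(a)=aJ\Lambda(x_j)=Jx_jJb$, and in the limit $\Lambda(a)=b$.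
\end{proof}

\subsection*{The multiplicative unitary and the antipode}
From \cite{KV00,KV03} we use the unitary $W\in M\bar\otimes\hat M$, the modular conjugation $\hat J$ of the dual Haar weight, the unitary antipode $R$, the scaling group $(\tau_t)$, the scaling constant $\nu>0$, the antipode $S=R\tau_{-i/2}$, and the positive injective operator $P$ with $P^{it}\Lambda(x)=\nu^{t/2}\Lambda(\tau_t(x))$. An element $x$ lies in $D(S)=D(\tau_{-i/2})$ if $t\mapsto\tau_t(x)$ extends to a bounded function on $\mathcal S$ with matrix coefficients in $\mathcal O$.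
\begin{enumerate}
\item[(K1)] $W^*(\Lambda(x)\otimes\Lambda(y))=(\Lambda\otimes\Lambda)(\Delta(y)(x\otimes1))$, $\Delta(x)=W^*(1\otimes x)W$, $(\Delta\otimes\mathrm{id})W=W_{13}W_{23}$ and $(\mathrm{id}\otimes\hat\Delta)W=W_{13}W_{12}$. For $a\in\mathfrak n_\varphi$ and $k,l\in H$, the slice $(\omega_{k,l}\otimes\mathrm{id})\Delta(a)$ lies in $\mathfrak n_\varphi$ and $\Lambda((\omega_{k,l}\otimes\mathrm{id})\Delta(a))=(\omega_{k,l}\otimes\mathrm{id})(W^*)\Lambda(a)$.
\item[(K2)] $R(x)=\hat Jx^*\hat J$ and $\tau_t(x)=P^{it}xP^{-it}$. For $\rho\in B(H)_*$, $(\mathrm{id}\otimes\rho)(W)\in D(S)$ and $S((\mathrm{id}\otimes\rho)(W))=(\mathrm{id}\otimes\rho)(W^*)$.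
\item[(K3)] $\Delta\tau_t=(\tau_t\otimes\tau_t)\Delta$ and $\Delta\sigma_t=(\tau_t\otimes\sigma_t)\Delta$. The unitaries $P^{it}$ commute with $J$ and $\hat J$, so $\hat JP\hat J=P^{-1}$. Further, $W$ commutes with $P^{it}\otimes P^{it}$, and $(\hat J\otimes J)W(\hat J\otimes J)=W^*$.
\item[(K4)] $W\in\mathcal M(C_0(\mathbb G)\otimes C_0(\hat{\mathbb G}))$, and $C_0(\mathbb G)$ is $\sigma$-weakly dense in $M$.
\end{enumerate}
For a group, $\nabla=P=1$, $J$ is complex conjugation and $S=R$ is composition with $s\mapsto s^{-1}$. By (K1), $\lambda(\omega*\mu)=(\omega\otimes\mu\otimes\mathrm{id})(W_{13}W_{23})=\lambda(\omega)\lambda(\mu)$, and $\|\lambda(\omega)\|\le\|\omega\|$. For $A\in M\bar\otimes M$,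
\begin{equation}\label{eq:legs}
(\Delta\otimes\mathrm{id})(A)=W_{12}^*A_{23}W_{12},\qquad(\mathrm{id}\otimes\Delta)(A)=W_{23}^*A_{13}W_{23},
\end{equation}
since both sides are normal in $A$ and agree on elementary tensors.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $W$ commutes with $P^{it}\otimes\nabla^{it}$.
\item[(b)] $W(1\otimes JxJ)W^*=(\hat J\otimes J)\Delta(x)(\hat J\otimes J)$ for $x\in M$.
\item[(c)] $\Delta(a)(k\otimes J\Lambda(x))=(1\otimes JxJ)W^*(k\otimes\Lambda(a))$ for $a,x\in\mathfrak n_\varphi$ and $k\in H$.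
\item[(d)] If $c$ is the cone vector of $n\in M_*^+$, then $P^{it}c$ is the cone vector of $n\circ\tau_{-t}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a\in\mathfrak n_\varphi$, (K1), (K3) and $\omega_{k,l}\circ\tau_t=\omega_{P^{-it}k,P^{-it}l}$ give
\[
(\omega_{k,l}\otimes\mathrm{id})(W^*)\nabla^{it}\Lambda(a)=\Lambda\big(\sigma_t((\omega_{k,l}\tau_t\otimes\mathrm{id})\Delta(a))\big)=\nabla^{it}(\omega_{P^{-it}k,P^{-it}l}\otimes\mathrm{id})(W^*)\Lambda(a),
\]
that is, $W^*(1\otimes\nabla^{it})=(P^{it}\otimes\nabla^{it})W^*(P^{-it}\otimes1)$.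

(b) Insert $W=(\hat J\otimes J)W^*(\hat J\otimes J)$ and $W^*=(\hat J\otimes J)W(\hat J\otimes J)$; the left side becomes $(\hat J\otimes J)W^*(1\otimes x)W(\hat J\otimes J)$.

(c) Apply $l^*\otimes1$ and put $y=(\omega_{k,l}\otimes\mathrm{id})\Delta(a)\in\mathfrak n_\varphi$. The left side becomes $yJ\Lambda(x)$, the right side becomes $JxJ\Lambda(y)$ by (K1), and these agree by (M2).

(d) Since $P^{it}xJ\Lambda(x)=\nu^{t/2}\tau_t(x)J\Lambda(\tau_t(x))$, we have $P^{it}\mathcal P\subset\mathcal P$, and $\omega_{P^{it}c}=n\circ\tau_{-t}$.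
\end{proof}

\section{The elementary implications}\label{sec:easy}

For a character $\chi$ of $C_0(\hat{\mathbb G})$, the nondegenerate $*$-homomorphism $\mathrm{id}\otimes\chi$ extends to a unital $*$-homomorphism $\mathcal M(C_0(\mathbb G)\otimes C_0(\hat{\mathbb G}))\to\mathcal M(C_0(\mathbb G))\subset M$. By (K4), $u_\chi=(\mathrm{id}\otimes\chi)(W)$ is a unitary in $M$. Slice maps are strictly continuous on bounded sets, so they commute with this extension: $\omega(u_\chi)=\chi(\lambda(\omega))$ for $\omega\in M_*$.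

\medskip\noindent\emph{(ii)$\Rightarrow$(iii).} By (ii), $\lambda(\omega)\mapsto\omega(1)$ is well defined and contractive on the algebra $\lambda(M_*)$, and it is multiplicative because $(\omega*\mu)(1)=\omega(1)\mu(1)$. It extends to a nonzero bounded multiplicative functional $\chi$ on $C_0(\hat{\mathbb G})$. Its kernel is a closed two-sided ideal, hence self-adjoint, of codimension one, so $\chi$ is a character. Now $\omega(u_\chi)=\omega(1)$ for all $\omega$, so $u_\chi=1$. Apply $\chi$ to the first, respectively second, leg of $\hat\Delta(\lambda(\omega))=(\omega\otimes\mathrm{id}\otimes\mathrm{id})(W_{13}W_{12})$. The results are $(\omega\otimes\mathrm{id})(W(u_\chi\otimes1))=\lambda(\omega)$ and $(\omega\otimes\mathrm{id})((u_\chi\otimes1)W)=\lambda(\omega)$. By continuity $\chi$ is a counit.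

\medskip\noindent\emph{(iii)$\Rightarrow$(ii).} Let $\chi$ be the counit. Applying $\mathrm{id}\otimes\chi\otimes\mathrm{id}$ to $(\mathrm{id}\otimes\hat\Delta)W=W_{13}W_{12}$ gives $W=W(u_\chi\otimes1)$, so $u_\chi=1$. Hence $|\omega(1)|=|\chi(\lambda(\omega))|\le\|\lambda(\omega)\|$.

\medskip\noindent\emph{(ii)$\Rightarrow$(iv)} holds because $1=\omega(1)\le\|\lambda(\omega)\|\le\|\omega\|=1$ for a normal state $\omega$.

\medskip\noindent\emph{(iv)$\Rightarrow$(v).} Let $\mathcal F$ be a finite nonempty set of normal states, $\mathcal F'=\mathcal F\cup\mathcal F*\mathcal F$, and let $\omega$ be the average of the elements of $\mathcal F'$. As $\|\lambda(\omega)\|=1$, there are unit vectors $\zeta_N,\zeta_N'$ with $\langle\lambda(\omega)\zeta_N,\zeta_N'\rangle\to1$. This number is the average of the numbers $\langle\lambda(\omega')\zeta_N,\zeta_N'\rangle$, $\omega'\in\mathcal F'$, of modulus at most $1$, so each of them tends to $1$, and $\lambda(\omega')\zeta_N-\zeta_N'\to0$. For $\omega_1,\omega_2\in\mathcal F$,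
\[
\lambda(\omega_1)\zeta_N'-\zeta_N'=\lambda(\omega_1)\big(\zeta_N'-\lambda(\omega_2)\zeta_N\big)+\big(\lambda(\omega_1*\omega_2)\zeta_N-\zeta_N'\big)\to0 .
\]
So there is a net of unit vectors with $\lambda(\omega)\zeta_i-\zeta_i\to0$ for all normal states $\omega$. Then $\langle W(\xi\otimes\zeta_i),\xi\otimes\zeta_i\rangle=\langle\lambda(\omega_\xi)\zeta_i,\zeta_i\rangle\to\|\xi\|^2$, and (v) follows since $W$ is unitary.

\medskip\noindent\emph{(v)$\Rightarrow$(ii).} Applying $\xi^*\otimes1$ to (v) gives $\lambda(\omega_\xi)\zeta_i-\|\xi\|^2\zeta_i\to0$. By (M3) the functionals $\omega_\xi$ span $M_*$, so $\lambda(\omega)\zeta_i-\omega(1)\zeta_i\to0$ for all $\omega$.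

\medskip\noindent\emph{(v)$\Rightarrow$(i).} Let $m$ be the weak* limit of $\omega_{\zeta_i}|_M$ along a subnet. From $\omega_{\zeta_i}((\omega_\xi\otimes\mathrm{id})\Delta(x))=\langle(1\otimes x)W(\xi\otimes\zeta_i),W(\xi\otimes\zeta_i)\rangle$ we get $m((\omega_\xi\otimes\mathrm{id})\Delta(x))=\|\xi\|^2m(x)$, and every element of $M_*^+$ is some $\omega_\xi$.

\medskip\noindent\emph{The zero--one law.} If (iv) holds, the infimum is $1$. If it fails, some normal state has $\|\lambda(\omega)\|=r<1$, and the normal states $\omega^{*N}$ satisfy $\|\lambda(\omega^{*N})\|\le r^N\to0$. So the last assertion of Theorem~\ref{thm:main} follows from (i)$\Leftrightarrow$(iv), and it remains to prove (i)$\Rightarrow$(ii).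

\section{Almost invariant states and a reduction}\label{sec:reduction}

From now on $\mathbb G$ has an invariant mean $m$. We replace it by normal states, which we can take dominated by $\varphi$; for a group this means bounded densities.

\begin{lemma}\label{lem:net}
There are a net $(n_i)$ of normal states on $M$ and constants $C_i$ with $n_i\le C_i\varphi$ on $M_+$ and $\|\omega*n_i-\omega(1)n_i\|\to0$ for all $\omega\in M_*$.
\end{lemma}

\begin{proof}
The normal states are weak* dense in the states: otherwise a self-adjoint $x$ and a state $m'$ would satisfy $m'(x)>\sup_nn(x)=\max\operatorname{sp}(x)$. Choose normal states $n_j'\to m$ weak*. By linearity invariance holds for all $\omega\in M_*$, so $(\omega*n_j'-\omega(1)n_j')(x)=n_j'((\omega\otimes\mathrm{id})\Delta(x))-\omega(1)n_j'(x)\to0$ for $x\in M$. Hence for finite $\mathcal F\subset M_*$, the origin is in the weak closure of the convex set $\{(\omega*n-\omega(1)n)_{\omega\in\mathcal F}:n\text{ a normal state}\}\subset\bigoplus_{\mathcal F}M_*$,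 and so in its norm closure.

For $x,y\in\mathfrak n_\varphi$, (M2) gives $\omega_{J\Lambda(x)}(y^*y)=\|JxJ\Lambda(y)\|^2\le\|x\|^2\varphi(y^*y)$, so $\omega_{J\Lambda(x)}\le\|x\|^2\varphi$. The vectors $J\Lambda(x)$ are dense in $H$ and $\|\omega_c-\omega_{c'}\|\le2\|c-c'\|$ for unit vectors, so the dominated normal states are norm dense in the normal states. Index the net by pairs $(\mathcal F,\delta)$.
\end{proof}

For $r>0$ let $E_r=1_{[e^{-r},e^r]}(P)$. Since $\hat JP\hat J=P^{-1}$, we have $\hat JE_r\hat J=E_r$.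

\begin{proposition}\label{prop:band}
Let $\mathbb G$ be weakly amenable, $0<\varepsilon\le1$, and let $\eta\in E_\varepsilon H$ be a unit vector. Then $\|\lambda(\omega_\eta)\|\ge1-5\varepsilon$.
\end{proposition}

If $P=1$, this is (iv). In general it concerns special states only, and we deduce (ii) as follows. If $\omega_\eta$ is itself almost invariant under convolution by $\omega$, then $\lambda(\omega)$ acts on the operator $\lambda(\omega_\eta)$, of norm almost $1$, almost as the scalar $\omega(1)$. To find such $\eta$ in $E_\varepsilon H$, we average an almost invariant state over the scaling group.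

\begin{lemma}\label{lem:tau}
For $\omega\in M_*$ and $\delta>0$ there is a normal state $\bar n$ with $\|\omega*\bar n-\omega(1)\bar n\|<\delta$ and $\|\bar n\circ\tau_t-\bar n\|<\delta$ for $|t|\le1/\delta$.
\end{lemma}

\begin{proof}
For $\mu\in M_*$ the map $t\mapsto\mu\circ\tau_t$ is norm continuous, since $\omega_c\circ\tau_t=\omega_{P^{-it}c}$. Fix $L>\delta^{-2}$ and put $\bar n=\frac1{2L}\int_{-L}^Ln_i\circ\tau_t\,dt$. Then $\|\bar n\circ\tau_s-\bar n\|\le|s|/L<\delta$ for $|s|\le1/\delta$. By (K3), $\omega*(n_i\circ\tau_t)=((\omega\circ\tau_{-t})*n_i)\circ\tau_t$. The maps $\mu\mapsto\mu*n_i-\mu(1)n_i$ have norm at most $2$ and tend to $0$ pointwise, hence uniformly on the compact set $\{\omega\circ\tau_{-t}:|t|\le L\}$. So any large $i$ works.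
\end{proof}

\begin{proof}[Proof of {\rm(i)$\Rightarrow$(ii)}, given Proposition~\ref{prop:band}]
Let $\omega\in M_*$ and $0<\varepsilon<\frac15$. For $\delta>0$ take $\bar n$ as in Lemma~\ref{lem:tau}, with cone vector $c$. By Lemma~\ref{lem:basic}(d) and (M3), $\|P^{it}c-c\|^2<\delta$ for $|t|\le1/\delta$. Let $\rho$ be a centered Gaussian density of variance $\ell^2=2\varepsilon^{-2}\log2$, so that $\hat\rho(x)=\int\rho(t)e^{itx}dt=e^{-\ell^2x^2/2}$ is at most $1$ everywhere and at most $\frac12$ for $|x|\ge\varepsilon$. Then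
\[
\tfrac12\|(1-E_\varepsilon)c\|\le\|(1-\hat\rho(\log P))c\|\le\int\rho(t)\|c-P^{it}c\|\,dt\le\sqrt\delta+2\int_{|t|>1/\delta}\rho(t)\,dt ,
\]
which tends to $0$ with $\delta$. So $\eta=E_\varepsilon c/\|E_\varepsilon c\|$ satisfies $\|\eta-c\|\to0$, and $\delta':=\|\omega*\omega_\eta-\omega(1)\omega_\eta\|\le\delta+4\|\omega\|\|\eta-c\|\to0$ as $\delta\to0$. Since $\lambda$ is a contractive homomorphism,
\[
|\omega(1)|(1-5\varepsilon)\le|\omega(1)|\,\|\lambda(\omega_\eta)\|\le\|\lambda(\omega)\lambda(\omega_\eta)\|+\delta'\le\|\lambda(\omega)\|+\delta' .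
\]
Let $\delta\to0$ and then $\varepsilon\to0$.
\end{proof}

\section{Columns and test tensors}\label{sec:columns}

Fix $\varepsilon\in(0,1]$ and a unit vector $\eta\in E_\varepsilon H$, and put $\xi=P^{1/2}\eta\in E_\varepsilon H$. For each index $i$, which we suppress, let $n=n_i$ be as in Lemma~\ref{lem:net} with cone vector $c$, and put
\[
d=\omega_\eta*n,\qquad b=\text{cone vector of }d,\qquad X=\eta\otimes b,\qquad Z=W^*(\xi\otimes b).
\]
The symbol $o(1)$ refers to the net, with $\varepsilon,\eta$ fixed. We have $\|d-n\|=o(1)$, and left invariance gives $d(x)\le C_i\varphi((\omega_\eta\otimes\mathrm{id})\Delta(x))=C_i\varphi(x)$ when $\varphi(x)<\infty$; thus $d\le C_i\varphi$. The goal is to show that $Z$ is close to $X$.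

A \emph{column} is a bounded operator $Y\colon H\to H\otimes H$ with $(1\otimes x')Y=Yx'$ for all $x'\in M'$. For a group these are the multiplication operators by the columns of Section~\ref{sec:group}. For $k\in H$ the operator $(k^*\otimes1)Y$ commutes with $M'$, so it lies in $M$, and its norm is at most $\|k\|\|Y\|$. For $h\in H$, $y\in M$, the map $v\mapsto h\otimes yv$ is a column, written $h\otimes y$, and $AY$ is a column for $A\in M\bar\otimes M$. In analogy with \eqref{eq:legs} define
\[
(\mathrm{id}\otimes\Delta)(Y)=W_{23}^*Y_{13}W\colon H\otimes H\to H\otimes H\otimes H,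
\]
where $Y_{13}(e\otimes v)$ has $e$ in the second leg and $Yv$ in the first and third. It has norm $\|Y\|$, and
\begin{align}
(k^*\otimes1\otimes1)(\mathrm{id}\otimes\Delta)(Y)&=W^*\big(1\otimes(k^*\otimes1)Y\big)W=\Delta\big((k^*\otimes1)Y\big),\label{eq:slice}\\
(\mathrm{id}\otimes\Delta)\big(\Delta(x)(h\otimes y)\big)B&=W_{12}^*\Delta(x)_{23}W_{12}\big(h\otimes\Delta(y)B\big)\qquad(B\in H\otimes H).\label{eq:coass}
\end{align}
For \eqref{eq:coass}, insert $W_{23}W_{23}^*$ after $\Delta(x)_{13}$ to get $(\mathrm{id}\otimes\Delta)\Delta(x)\,(h\otimes\Delta(y)B)$, and use coassociativity and \eqref{eq:legs}.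

The estimate \eqref{eq:model} involves $T=Yb$ and $V=\mathcal D^{1/2}T$. We need a class of columns for which $V$ is given by a formula. Let $\mathcal A=M\odot D(P^{1/2})\odot M$; its elements are called \emph{test tensors}. Define linear maps $\alpha\mapsto Y_\alpha,T_\alpha,V_\alpha$ on $\mathcal A$ by their values at $\alpha=x\otimes h\otimes y$:
\begin{equation}\label{eq:TV}
Y_\alpha=\Delta(x)(h\otimes y),\qquad T_\alpha=Y_\alpha b,\qquad V_\alpha=(1\otimes Jy^*J)W^*(P^{1/2}h\otimes Jx^*b).
\end{equation}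
Both $Jy^*J$ and $Jx^*b$ are linear in their arguments, so $V_\alpha$ is well defined. For a group, $Y_\alpha(r,t)=x(rt)h(r)y(t)$ and $V_\alpha(r,t)=y(t)h(r)x(rt)b(rt)=Y_\alpha(r,t)b(rt)$, as required. The following picture, which is not used in the proofs, explains the formula. Suppose $\varphi$ is a trace, $P=1$ and $b=\Lambda(a)$ with $a\ge0$, and identify $\Lambda(y)$ with $y$. Then $Jy^*J$ is right multiplication by $y$, $Jx^*b=ax$, and $W^*(h\otimes ax)$ is formally $\Delta(ax)(h\otimes1)$. So $T_\alpha=Y_\alpha a$ and $V_\alpha=\Delta(a)Y_\alpha$: the operator $\mathcal D^{1/2}$ should multiply by $\Delta(a)$ on the left and by $a^{-1}$ on the right.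

\section{The operator $\mathcal D$}\label{sec:D}

In this section $i$ is fixed, and only $d\le C_i\varphi$ is used. We construct the imaginary powers of $\mathcal D$ first, and then compute $\mathcal D^{1/2}$ by analytic continuation.

\subsection*{Relative modular operators}
Let $q\in M$ be the support of $d$, so $qb=b$, $d(x)=d(qxq)$ and $d$ is faithful on $qMq$. To apply modular theory we complete $d$ to a faithful weight. Let $\theta_1$ be an n.s.f.\ weight on $(1-q)M(1-q)$ and put $\theta(x)=d(x)+\theta_1((1-q)x(1-q))$ for $x\in M_+$. This weight is normal. It is faithful, since $\theta(x)=0$ forces $x^{1/2}q=0=x^{1/2}(1-q)$, and semifinite, since $\mathfrak n_\theta\supset Mq+M\mathfrak n_{\theta_1}$. It is invariant under conjugation by the unitary $2q-1$, so this unitary is fixed by $\sigma^\theta$; thus $\sigma_s^\theta(q)=q$.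

We recall from \cite[Ch.~VI--IX]{Tak}: the GNS map $\Lambda_\theta$ can be taken with values in $H$ so that (M1)--(M3) hold for $\theta$ with the same $J$ and $\mathcal P$ and a modular operator $\nabla_\theta$. The closure of $\Lambda(x)\mapsto\Lambda_\theta(x^*)$, $x\in\mathfrak n_\varphi\cap\mathfrak n_\theta^*$, has polar decomposition $J\nabla_{\theta,\varphi}^{1/2}$, and the closure of the inverse map has polar decomposition $J\nabla_{\varphi,\theta}^{1/2}$. The Connes cocycle $v_s=[D\theta:D\varphi]_s$ is a strongly continuous family of unitaries in $M$ with $v_{s+t}=v_s\sigma_s(v_t)$, $\sigma_s^\theta=v_s\sigma_s(\cdot)v_s^*$ and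
\[
\nabla_{\theta,\varphi}^{is}=v_s\nabla^{is},\qquad\nabla_\theta^{is}=v_s\nabla_{\varphi,\theta}^{is},\qquad\nabla_{\varphi,\theta}=J\nabla_{\theta,\varphi}^{-1}J .
\]
Consequently $\Omega_s:=\nabla_{\varphi,\theta}^{is}=J\nabla_{\theta,\varphi}^{is}J=Jv_sJ\nabla^{is}$. For a group and $d>0$, $\Lambda_\theta(x)=xb$, $v_s=d^{is}$ and $\Omega_s=d^{-is}$.

The vector $\Lambda_\theta(q)$ is fixed by $\nabla_\theta^{is}$ and by $J\nabla_\theta^{1/2}$, hence by $J$. So it equals $qJ\Lambda_\theta(q)\in\mathcal P$, and it implements $\theta(q\,\cdot\,q)=d$. Therefore $b=\Lambda_\theta(q)$. For $y\in Mq$ we have $y\in\mathfrak n_\theta$ and $\Lambda_\theta(y)=\Lambda_\theta(yq)=yb$, so the definitions give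
\begin{equation}\label{eq:rel}
y\in Mq,\ y^*\in\mathfrak n_\varphi\quad\Longrightarrow\quad\nabla_{\varphi,\theta}^{1/2}\,yb=J\Lambda(y^*),\qquad\nabla_{\theta,\varphi}^{1/2}\Lambda(y^*)=Jyb,
\end{equation}
including the domain statements.

We cut away the auxiliary weight $\theta_1$ by putting $u_s=qv_s$. From $v_s\sigma_s(q)v_s^*=q$ we get $u_s=v_s\sigma_s(q)$, and from $1=v_s\sigma_s(v_{-s})$ we get $v_{-s}=\sigma_{-s}(v_s^*)$. Hence
\begin{equation}\label{eq:ucocycle}
u_s\sigma_s(u_t)=qv_s\sigma_s(q)\sigma_s(v_t)=u_{s+t},\qquad\sigma_{-s}(u_s^*)=\sigma_{-s}(\sigma_s(q)v_s^*)=u_{-s},\qquad u_0=q .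
\end{equation}
The equation $v_sJv_sJ\nabla^{is}b=\nabla_\theta^{is}b=b$ can be solved in two ways, since $v_s$ and $Jv_sJ$ commute: $\Omega_sb=v_s^*b=u_s^*b$ and $v_s\nabla^{is}b=Jv_s^*Jb=Ju_s^*Jb$. Applying $q$ to the latter, which commutes with $Ju_s^*J$ and fixes $b$, we obtain
\begin{equation}\label{eq:ub}
\Omega_sb=u_s^*b,\qquad u_s\nabla^{is}b=Ju_s^*b .
\end{equation}

\subsection*{The bounded square root of the density}
Since $\|xb\|^2=d(x^*x)\le C_i\|\Lambda(x)\|^2$, the map $\Lambda(x)\mapsto xb$ extends to a bounded operator $a'$ commuting with $M$. Put $a=Ja'J\in M$, so that $aJ\Lambda(x)=Jxb=JxJb$ for $x\in\mathfrak n_\varphi$. For a group, $a$ is the bounded function $\sqrt d$. Without domination there is no such bounded operator, and the cocycle $u$ would have no bounded continuation to $\mathcal S$.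

\begin{lemma}\label{lem:cocycle}
\begin{enumerate}
\item[(a)] $a\in\mathfrak n_\varphi$, $\Lambda(a)=b$ and $qa=a$.
\item[(b)] For $v\in D(\nabla^{1/2})$: $qv\in D(\nabla_{\theta,\varphi}^{1/2})$ and $\nabla_{\theta,\varphi}^{1/2}qv=a\nabla^{1/2}v$.
\item[(c)] The map $s\mapsto u_s$ extends to a bounded function $z\mapsto u_z\in M$ on $\mathcal S$ with matrix coefficients in $\mathcal O$ and $u_{-i/2}=a$. The matrix coefficients of $\Delta(u_z)$ lie in $\mathcal O$ as well.
\end{enumerate}
\end{lemma}

\begin{proof}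
(a) The first two claims are Lemma~\ref{lem:leftbounded}. Further $qaJ\Lambda(x)=qJxJb=JxJqb=aJ\Lambda(x)$, and the vectors $J\Lambda(x)$ are dense.

(b) For $x\in\mathfrak n_\varphi\cap\mathfrak n_\varphi^*$, \eqref{eq:rel} with $y=x^*q$ gives $\nabla_{\theta,\varphi}^{1/2}q\Lambda(x)=Jx^*b=aJ\Lambda(x^*)=a\nabla^{1/2}\Lambda(x)$. These $\Lambda(x)$ form a core of $\nabla^{1/2}$, and $\nabla_{\theta,\varphi}^{1/2}$ is closed.

(c) Write $\nabla'=\nabla_{\theta,\varphi}$; then $\nabla'^{\,is}q\nabla'^{\,-is}=v_s\sigma_s(q)v_s^*=q$. For $v\in D(\nabla^{-1/2})$ and $v'\in D(\nabla'^{\,1/2})$, the function $\Phi(z)=\langle q\nabla^{-iz}v,\nabla'^{\,-i\bar z}v'\rangle$ lies in $\mathcal O$ by (A2). For real $s$, $\Phi(s)=\langle q\nabla'^{\,is}\nabla^{-is}v,v'\rangle=\langle u_sv,v'\rangle$, and by (b)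
\[
\Phi(s-\tfrac i2)=\langle q\nabla^{-1/2}\nabla^{-is}v,\nabla'^{\,1/2}\nabla'^{\,-is}v'\rangle=\langle a\nabla^{-is}v,\nabla'^{\,-is}v'\rangle .
\]
By (A1), $|\Phi|\le\max(1,\|a\|)\|v\|\|v'\|$ on $\mathcal S$. So $\Phi(z)=\langle u_zv,v'\rangle$ for uniformly bounded operators $u_z$, with $u_{-i/2}=a$, and by uniform approximation all matrix coefficients lie in $\mathcal O$. For $x'\in M'$, the function $\langle u_zx'v,v'\rangle-\langle u_zv,x'^*v'\rangle$ vanishes on $\mathbb R$, hence on $\mathcal S$; so $u_z\in M$. Finally $\langle\Delta(u_z)B,B'\rangle=\langle(1\otimes u_z)WB,WB'\rangle$ lies in $\mathcal O$ when $WB,WB'$ are elementary tensors, and then in general by uniform approximation.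
\end{proof}

\subsection*{Definition of $\mathcal D$}
For a group, $\mathcal D^{is}$ is multiplication by $d(rt)^{is}d(t)^{-is}$, which is $\Delta(u_s)(1\otimes\Omega_s)$. In general these operators need not form a group, because conjugation by $1\otimes\Omega_s$ need not preserve $\Delta(M)$. The relation $\Delta\sigma_s=(\tau_s\otimes\sigma_s)\Delta$ shows the correction: as $\Omega_sx\Omega_s^*=\sigma_s(x)$ for $x\in M$,
\[
(P^{is}\otimes\Omega_s)\Delta(x)=\Delta(\sigma_s(x))(P^{is}\otimes\Omega_s).
\]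
This is how $P$ enters the proof. Put $U_s=\Delta(u_s)(P^{is}\otimes\Omega_s)$. By \eqref{eq:ucocycle},
\[
U_sU_t=\Delta(u_s\sigma_s(u_t))(P^{i(s+t)}\otimes\Omega_{s+t})=U_{s+t},\qquad U_s^*=\Delta(\sigma_{-s}(u_s^*))(P^{-is}\otimes\Omega_{-s})=U_{-s},
\]
$U_0=\Delta(q)$, and $U$ is strongly continuous. So $U_s$ vanishes on the orthogonal complement of $\mathcal K=\Delta(q)(H\otimes H)$ and restricts to a unitary group on $\mathcal K$. By Stone's theorem $U_s|_{\mathcal K}=\mathcal D_0^{is}$ for a positive injective self-adjoint operator $\mathcal D_0$ on $\mathcal K$. Let $\mathcal D=\mathcal D_0\oplus0$ on $\mathcal K\oplus\mathcal K^\perp$.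

\begin{lemma}\label{lem:D}
Let $\alpha_0=\sum_k1\otimes h_k\otimes y_k$ be a finite sum with $h_k\in D(P^{1/2})$ and $y_k\in Mq$.
\begin{enumerate}
\item[(a)] $T_{\alpha_0}\in D(\mathcal D^{1/2})$ and $\mathcal D^{1/2}T_{\alpha_0}=V_{\alpha_0}$.
\item[(b)] For $s\in\mathbb R$, the test tensor $\alpha_s=\sum_ku_s\otimes P^{is}h_k\otimes\sigma_s(y_k)u_s^*$ satisfies $\|Y_{\alpha_s}\|\le\|Y_{\alpha_0}\|$, $T_{\alpha_s}=U_sT_{\alpha_0}$ and $V_{\alpha_s}=U_sV_{\alpha_0}$.
\end{enumerate}
\end{lemma}

\begin{proof}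
(a) By linearity let $\alpha_0=1\otimes h\otimes y$, so $T=T_{\alpha_0}=h\otimes yb$ and $V=V_{\alpha_0}=(1\otimes Jy^*J)W^*(P^{1/2}h\otimes b)$. Suppose first that $y^*\in\mathfrak n_\varphi$. By \eqref{eq:rel} and (A2), $\Xi(z)=P^{iz}h\otimes\nabla_{\varphi,\theta}^{iz}yb$ is bounded and norm continuous on $\mathcal S$ and analytic inside. We have $\Delta(u_s)\Xi(s)=U_sT$ for real $s$, and by Lemmas~\ref{lem:cocycle} and~\ref{lem:basic}(c),
\[
\Delta(u_{-i/2})\,\Xi(-\tfrac i2)=\Delta(a)\big(P^{1/2}h\otimes J\Lambda(y^*)\big)=(1\otimes Jy^*J)W^*\big(P^{1/2}h\otimes\Lambda(a)\big)=V .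
\]
In particular $V\in\mathcal K$, since $qa=a$. For $B\in D(\mathcal D_0^{1/2})$, the functions $\langle\Delta(u_z)\Xi(z),B\rangle$ and $\langle T,\mathcal D_0^{-i\bar z}B\rangle$ lie in $\mathcal O$ by (A3) and (A2), and both equal $\langle U_sT,B\rangle$ at $z=s\in\mathbb R$. By (A1) they agree at $-i/2$: $\langle V,B\rangle=\langle\Delta(q)T,\mathcal D_0^{1/2}B\rangle$. Thus $\Delta(q)T\in D(\mathcal D_0^{1/2})$ and $\mathcal D_0^{1/2}\Delta(q)T=V$, which means $\mathcal D^{1/2}T=V$.

For general $y\in Mq$ put $y_j=p_jy\in Mq$ with $p_j$ as in (M4). Then $y_j^*=y^*p_j\in\mathfrak n_\varphi$, $y_jb\to yb$, and $Jy_j^*J=Jy^*J\,Jp_jJ\to Jy^*J$ strongly. So the vectors $T$ and $V$ for $y_j$ converge to those for $y$, and $\mathcal D^{1/2}$ is closed.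

(b) The norm bound follows from $Y_{\alpha_s}=\Delta(u_s)(P^{is}\otimes\nabla^{is})Y_{\alpha_0}\nabla^{-is}u_s^*$. By \eqref{eq:ub}, $\Omega_sy_kb=\sigma_s(y_k)\Omega_sb=\sigma_s(y_k)u_s^*b$, which gives the formula for $T$. Since $y_k^*=qy_k^*$ and $u_s=v_s\sigma_s(q)$, we have $\Omega_sJy_k^*J=Jv_s\sigma_s(y_k^*)J\nabla^{is}=Ju_s\sigma_s(y_k^*)J\nabla^{is}$. Now $\Delta(u_s)$ commutes with $1\otimes M'$, $W^*$ commutes with $P^{is}\otimes\nabla^{is}$ by Lemma~\ref{lem:basic}(a), and $\Delta(u_s)W^*=W^*(1\otimes u_s)$. Hence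
\begin{align*}
U_s(1\otimes Jy_k^*J)W^*(P^{1/2}h_k\otimes b)&=(1\otimes Ju_s\sigma_s(y_k^*)J)\,\Delta(u_s)W^*(P^{is}P^{1/2}h_k\otimes\nabla^{is}b)\\
&=\big(1\otimes J(\sigma_s(y_k)u_s^*)^*J\big)W^*(P^{1/2}P^{is}h_k\otimes Ju_s^*b),
\end{align*}
by \eqref{eq:ub}. The sum over $k$ is $V_{\alpha_s}$.
\end{proof}

Part (b) is the reason for the factor $\Delta(x)$ in \eqref{eq:TV}. Part (a) with $\alpha_0=1\otimes\eta\otimes q$ gives
\begin{equation}\label{eq:DX}
X\in D(\mathcal D^{1/2}),\qquad\mathcal D^{1/2}X=Z_q:=(1\otimes JqJ)Z .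
\end{equation}

\begin{example}\label{ex:compact}
Let $\varphi$ be a state and $n=\varphi$. Then $d=\varphi$, $b=\Lambda(1)$, $q=u_s=1$, $\mathcal D^{is}=P^{is}\otimes\nabla^{is}$ and $Z=\xi\otimes b$. So $\mathcal DX=P\eta\otimes b$, and $Z=P^{1/2}\eta\otimes b$ is close to $X$ only if $P$ almost fixes $\eta$. The relation to expect in general is therefore $\mathcal DX\approx P\eta\otimes b$, and the method needs $\eta\in E_\varepsilon H$.
\end{example}

\section{The main estimate}\label{sec:estimate}

\begin{proposition}\label{prop:estimate}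
For every $\delta>0$ there are numbers $\beta_i\to0$ such that, for all $i$ and all $\alpha\in\mathcal A$,
\[
|\langle V_\alpha,Z\rangle-\langle T_\alpha,P\eta\otimes b\rangle|\le\delta\big(\|V_\alpha\|+\|T_\alpha\|\big)+\beta_i\|Y_\alpha\| .
\]
\end{proposition}

Uniformity in $\alpha$ is essential, because the tensors to which we apply the estimate depend on $i$. For $h\in D(P^{1/2})$ and $f\in D(P^{-1/2})$ write
\[
h^\sharp=\hat JP^{1/2}h=P^{-1/2}\hat Jh,\qquad f^\flat=\hat JP^{-1/2}f=P^{1/2}\hat Jf .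
\]
Then $\eta^\sharp=\hat J\xi\in E_\varepsilon H$ and $(\eta^\sharp)^\flat=P\eta$.

\subsection*{Passing to three legs}
The first step is the analogue of inserting \eqref{eq:translate}; it uses $d=\omega_\eta*n$ and nothing else. Put $w=W(\eta^\sharp\otimes\eta)$, which does not depend on $i$, and let $\alpha\mapsto Q_\alpha$ be the antilinear map with
\[
Q_{x\otimes h\otimes y}=\Delta(y^*)_{23}W_{12}\Delta(x^*)_{23}(h^\sharp\otimes\eta\otimes c)\in H\otimes H\otimes H .
\]

\begin{lemma}\label{lem:iso}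
For $\alpha\in\mathcal A$: $\|Q_\alpha\|=\|V_\alpha\|$ and $\langle w\otimes c,Q_\alpha\rangle=\langle V_\alpha,Z\rangle$.
\end{lemma}

\begin{proof}
Since $d=(\omega_\eta\otimes n)\Delta$, for $A,A'\in M\bar\otimes M$ and $f,f'\in H$,
\[
\langle A(f\otimes b),A'(f'\otimes b)\rangle=(\omega_{f,f'}\otimes d)(A'^*A)=(\omega_{f,f'}\otimes\omega_\eta\otimes n)\big((\mathrm{id}\otimes\Delta)(A'^*A)\big).
\]
So $I\colon A(f\otimes b)\mapsto(\mathrm{id}\otimes\Delta)(A)(f\otimes\eta\otimes c)$ defines a linear isometry on the span of the vectors $A(f\otimes b)$. For $\alpha=x\otimes h\otimes y$, Lemma~\ref{lem:basic}(b) gives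
\[
(\hat J\otimes J)WV_\alpha=\Delta(y^*)(\hat J\otimes J)(P^{1/2}h\otimes Jx^*b)=\Delta(y^*)(1\otimes x^*)(h^\sharp\otimes b).
\]
By coassociativity and \eqref{eq:legs}, $(\mathrm{id}\otimes\Delta)(\Delta(y^*)(1\otimes x^*))=W_{12}^*\Delta(y^*)_{23}W_{12}\Delta(x^*)_{23}$. Hence $Q_\alpha=W_{12}I(\hat J\otimes J)WV_\alpha$, for all $\alpha$ by antilinearity, and $\|Q_\alpha\|=\|V_\alpha\|$. Also $w\otimes c=W_{12}I(\eta^\sharp\otimes b)$, so
\[
\langle w\otimes c,Q_\alpha\rangle=\langle\hat J\xi\otimes Jb,(\hat J\otimes J)WV_\alpha\rangle=\langle WV_\alpha,\xi\otimes b\rangle=\langle V_\alpha,Z\rangle .\qedhere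
\]
\end{proof}

\subsection*{Moving a vector across $W$}
In $\langle v\otimes c,Q_\alpha\rangle$ the vector $h$ sits on the opposite side of the inner product from $\Delta(y)$. To use $\|Y_\alpha\|$ we must reassemble $x,h,y$ into the column $Y_\alpha$. The antipode allows this when $v$ is an elementary tensor.

\begin{lemma}\label{lem:antipode}
For $f\in D(P^{-1/2})$, $h\in D(P^{1/2})$, $e,z\in H$ and $B,B'\in H\otimes H$,
\begin{align}
\langle W^*(f\otimes e),h^\sharp\otimes z\rangle&=\langle W(h\otimes e),f^\flat\otimes z\rangle,\label{eq:ant1}\\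
\langle W_{12}^*(f\otimes B),h^\sharp\otimes B'\rangle&=\langle W_{12}(h\otimes B),f^\flat\otimes B'\rangle.\label{eq:ant2}
\end{align}
\end{lemma}

\begin{proof}
Let $x=(\mathrm{id}\otimes\omega_{e,z})(W)$ and $x_1=\tau_{-i/2}(x)$. By (K2), $(\mathrm{id}\otimes\omega_{e,z})(W^*)=R(x_1)=\hat Jx_1^*\hat J$. For $v,v'\in D(P^{1/2})$ the functions $\langle\tau_z(x)P^{iz}v,v'\rangle$ and $\langle xv,P^{-i\bar z}v'\rangle$ lie in $\mathcal O$ and agree on $\mathbb R$, so $\langle x_1P^{1/2}v,v'\rangle=\langle xv,P^{1/2}v'\rangle$. With $v=h$ and $v'=\hat Jf$, the left side of \eqref{eq:ant1} is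
\[
\langle\hat Jx_1^*\hat Jf,\hat JP^{1/2}h\rangle=\langle P^{1/2}h,x_1^*\hat Jf\rangle=\langle x_1P^{1/2}h,\hat Jf\rangle=\langle xh,P^{1/2}\hat Jf\rangle=\langle xh,f^\flat\rangle,
\]
which is the right side. For $B=e\otimes e'$, $B'=z\otimes z'$, \eqref{eq:ant2} is \eqref{eq:ant1} times $\langle e',z'\rangle$, and both sides are bounded sesquilinear forms in $(B,B')$.
\end{proof}

Let $\mathcal E=D(P^{-1/2})\odot H$ and let $\kappa\colon\mathcal E\to H$ be the antilinear map with
\[
\kappa(f\otimes e)=(1\otimes e^*)W^*(f^\flat\otimes\eta).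
\]
The next lemma is the main use of the invariant mean.

\begin{lemma}\label{lem:column}
For every $v\in\mathcal E$ there are numbers $\beta_i(v)\to0$ such that, for all $i$ and all $\alpha\in\mathcal A$,
\[
|\langle v\otimes c,Q_\alpha\rangle-\langle T_\alpha,\kappa(v)\otimes b\rangle|\le\beta_i(v)\|Y_\alpha\| .
\]
\end{lemma}

\begin{proof}
Both terms are linear in $v$, so let $v=f\otimes e$, and put $B_0=W^*(f^\flat\otimes\eta)$. For $\alpha=x\otimes h\otimes y$, \eqref{eq:ant2} and \eqref{eq:coass} give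
\begin{align*}
\langle f\otimes e\otimes c,Q_\alpha\rangle&=\langle W_{12}^*(f\otimes\Delta(y)(e\otimes c)),\,h^\sharp\otimes\Delta(x^*)(\eta\otimes c)\rangle\\
&=\langle W_{12}(h\otimes\Delta(y)(e\otimes c)),\,f^\flat\otimes\Delta(x^*)(\eta\otimes c)\rangle\\
&=\langle W_{12}^*\Delta(x)_{23}W_{12}(h\otimes\Delta(y)(e\otimes c)),\,W^*(f^\flat\otimes\eta)\otimes c\rangle\\
&=\langle(\mathrm{id}\otimes\Delta)(Y_\alpha)(e\otimes c),\,B_0\otimes c\rangle .
\end{align*}
By linearity the identity between the first and last terms holds for all $\alpha\in\mathcal A$. Write $Y=Y_\alpha$. The vector $B_0$ depends neither on $i$ nor on $\alpha$. Given $\delta_1>0$, choose a finite sum $B_1=\sum_lk_l\otimes z_l$ with $\|B_0-B_1\|\le\delta_1$, and put $x_l=(k_l^*\otimes1)Y\in M$. Replacing $B_0$ by $B_1$ costs at most $\|Y\|\|e\|\delta_1$ and, by \eqref{eq:slice}, yields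
\[
\sum_l\langle\Delta(x_l)(e\otimes c),z_l\otimes c\rangle=\sum_l(\omega_{e,z_l}*n)(x_l).
\]
On the other hand $\sum_l\langle e,z_l\rangle d(x_l)=\sum_l\langle e,z_l\rangle\langle Yb,k_l\otimes b\rangle=\langle Yb,(1\otimes e^*)B_1\otimes b\rangle$. The two sums differ by at most $\|Y\|\gamma_i$, where
\[
\gamma_i=\sum_l\|k_l\|\big(\|\omega_{e,z_l}*n-\langle e,z_l\rangle n\|+|\langle e,z_l\rangle|\,\|n-d\|\big)=o(1).
\]
Finally $(1\otimes e^*)B_0=\kappa(f\otimes e)$, so returning from $B_1$ to $B_0$ costs another $\|Y\|\|e\|\delta_1$. The best constant $\beta_i(v)$ thus satisfies $\beta_i(v)\le2\|e\|\delta_1+\gamma_i$ for every $\delta_1>0$, so it tends to $0$.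
\end{proof}

\subsection*{Approximating $w$ in the graph norm}
Lemma~\ref{lem:iso} requires the vector $w$, and Lemma~\ref{lem:column} treats vectors in $\mathcal E$. Put $\Pi=(1\otimes\eta^*)W^*\colon H\otimes H\to H$. We shall see that $\kappa(v)=(\Pi v)^\flat$; as $\Pi w=\eta^\sharp$, formally $\kappa(w)=P\eta$. If $P=1$, then $\kappa=\hat J\Pi$ is contractive and any approximation of $w$ will do. In general we must approximate so that $\Pi v$ stays in a bounded spectral band of $P$, and here the band condition on $\eta$ is used.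

\begin{lemma}\label{lem:kappa}
For every $\delta>0$ there is $v\in\mathcal E$ with $\|v-w\|<\delta$ and $\|\kappa(v)-P\eta\|<\delta$.
\end{lemma}

\begin{proof}
For $h\in D(P^{1/2})$, \eqref{eq:ant1} with $z=\eta$ gives $\langle\Pi(f\otimes e),h^\sharp\rangle=\langle h\otimes e,W^*(f^\flat\otimes\eta)\rangle=\langle h,\kappa(f\otimes e)\rangle$. So for $v\in\mathcal E$, $\langle P^{1/2}h,\hat J\Pi v\rangle=\langle\Pi v,h^\sharp\rangle=\langle h,\kappa(v)\rangle$. Hence $\hat J\Pi v\in D(P^{1/2})$ and $\kappa(v)=P^{1/2}\hat J\Pi v$; equivalently, $\Pi v\in D(P^{-1/2})$ and $\hat J\kappa(v)=P^{-1/2}\Pi v$.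

Let $\mathcal G\subset(H\otimes H)\oplus H$ be the closure of the graph of the linear map $\hat J\kappa$. As $P^{-1/2}$ is closed, every $(v,k)\in\mathcal G$ has $\Pi v\in D(P^{-1/2})$ and $k=P^{-1/2}\Pi v$. We must show $(w,\hat JP\eta)\in\mathcal G$.

Let $g_0\in C_c^\infty(\mathbb R)$ equal $1$ on $[-2\varepsilon,2\varepsilon]$ and vanish outside $[-3\varepsilon,3\varepsilon]$, and write $g_0(x)=\int\gamma(s)e^{isx}ds$ with $\gamma\in L^1(\mathbb R)$. The bounded operator $\Gamma=\int\gamma(s)P^{is}\otimes P^{is}ds=g_0(\log P\otimes1+1\otimes\log P)$ commutes with $W$ by (K3). It fixes $\eta^\sharp\otimes\eta\in E_\varepsilon H\otimes E_\varepsilon H$, so $\Gamma w=w$. For $v'=\sum_jf_j\otimes e_j\in\mathcal E$ put $v'_s=(P^{is}\otimes P^{is})v'\in\mathcal E$. Both $v'_s$ and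
\[
\kappa(v'_s)=\sum_j\big(1\otimes(P^{is}e_j)^*\big)W^*\big(\hat JP^{is}P^{-1/2}f_j\otimes\eta\big)
\]
are bounded norm continuous functions of $s$. So $\int\gamma(s)(v'_s,\hat J\kappa(v'_s))\,ds$ lies in the closed subspace $\mathcal G$. Its first component is $\Gamma v'$, hence $(\Gamma v',P^{-1/2}\Pi\Gamma v')\in\mathcal G$.

The operator $(1\otimes E_\varepsilon)\Gamma$ is the function $1_{|y|\le\varepsilon}\,g_0(x+y)$ of the commuting pair $(\log P\otimes1,1\otimes\log P)$, and this function vanishes for $|x|>4\varepsilon$. So $(1\otimes E_\varepsilon)\Gamma=(E_{4\varepsilon}\otimes E_\varepsilon)\Gamma$, and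
\[
\Pi\Gamma v'=(1\otimes\eta^*)(1\otimes E_\varepsilon)\Gamma W^*v'\in E_{4\varepsilon}H .
\]
Let $v'\to w$ in norm, which is possible since $\mathcal E$ is dense. Then $\Gamma v'\to w$, and $\Pi\Gamma v'\to\eta^\sharp$ inside $E_{4\varepsilon}H$, where $P^{-1/2}$ is bounded. Hence $P^{-1/2}\Pi\Gamma v'\to P^{-1/2}\eta^\sharp=\hat JP\eta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:estimate}]
Take $v$ as in Lemma~\ref{lem:kappa}; it does not depend on $i$. By Lemma~\ref{lem:iso}, $|\langle V_\alpha,Z\rangle-\langle v\otimes c,Q_\alpha\rangle|=|\langle(w-v)\otimes c,Q_\alpha\rangle|\le\delta\|V_\alpha\|$. Lemma~\ref{lem:column} replaces $\langle v\otimes c,Q_\alpha\rangle$ by $\langle T_\alpha,\kappa(v)\otimes b\rangle$ at the cost $\beta_i(v)\|Y_\alpha\|$, and replacing $\kappa(v)$ by $P\eta$ costs at most $\delta\|T_\alpha\|$.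
\end{proof}

\section{Proof of Proposition~\ref{prop:band}}\label{sec:end}

Since $\eta\in E_\varepsilon H$, we have $e^{-\varepsilon}\le\|\xi\|^2\le e^\varepsilon$, $\|\xi-\eta\|\le e^{\varepsilon/2}-1\le\varepsilon$ and $\|P\eta-\eta\|\le e^\varepsilon-1$.

\subsection*{Step 1: $Z$ is almost a bounded column applied to $b$}
Let $d'=\omega_{\eta^\sharp}*d=(\omega_{\eta^\sharp}*\omega_\eta)*n$, with cone vector $b'$. As $(\omega_{\eta^\sharp}*\omega_\eta)(1)=\|\xi\|^2$, almost invariance gives $\|d'-\|\xi\|^2n\|=o(1)$, so $\|d'-\|\xi\|^2d\|=o(1)$ and, by (M3), $\|b'-\|\xi\|b\|=o(1)$. For $A\in M_+$, Lemma~\ref{lem:basic}(b) gives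
\begin{equation}\label{eq:rightstate}
\langle(1\otimes JAJ)Z,Z\rangle=\langle(\hat J\otimes J)\Delta(A)(\eta^\sharp\otimes b),\xi\otimes b\rangle=\langle\eta^\sharp\otimes b,\Delta(A)(\eta^\sharp\otimes b)\rangle=d'(A).
\end{equation}
With $A=1-q$ and $d(1-q)=0$ we get $\|Z-Z_q\|^2=(d'-\|\xi\|^2d)(1-q)=o(1)$. With $A=x^*x$ we get $\|(1\otimes JxJ)Z\|^2=d'(x^*x)=\|JxJb'\|^2$. So there is a partial isometry $\mathcal U\colon H\to H\otimes H$, zero on $(M'b')^\perp$, with $\mathcal Ux'b'=(1\otimes x')Z$ for $x'\in M'$. The closure of $M'b'$ and its complement are $M'$-invariant, so $\mathcal U$ is a column. From $\mathcal Ub'=Z$ we obtain $\|Z-\|\xi\|\,\mathcal Ub\|=o(1)$.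

The projections onto finite-dimensional subspaces of the dense space $D(P^{1/2})$ converge strongly to $1$. For each $i$ choose such a projection $e$ with $\|(e\otimes1)\mathcal Ub-\mathcal Ub\|\le\|d'-\|\xi\|^2d\|+\|d-n\|+\|b'-\|\xi\|b\|$ if this bound is positive. If it is zero for some $i$, then $n=d=\omega_\eta*n$ and the argument below applies to the constant net at $i$ only through $e$; to treat all cases at once, we refine the index set to pairs $(i,N)$, $N\in\mathbb N$, with the product order and $n_{(i,N)}=n_i$, and choose $e$ with $\|(e\otimes1)\mathcal Ub-\mathcal Ub\|\le1/N$. Let $(h_k)$ be an orthonormal basis of $eH$, $y_k=\|\xi\|(h_k^*\otimes1)\mathcal Uq\in Mq$ and $\alpha_0=\sum_k1\otimes h_k\otimes y_k$. Then $Y_0:=Y_{\alpha_0}=\|\xi\|(e\otimes1)\mathcal Uq$, so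
\begin{equation}\label{eq:Y0}
\|Y_0\|\le e^{\varepsilon/2},\qquad\|Y_0b-Z_q\|=o(1),\qquad\|Z-Z_q\|=o(1).
\end{equation}

\subsection*{Step 2: testing against $F(\mathcal D)Y_0b$}
Let $F,K$ be as in \eqref{eq:FK}. The Fourier integral $\int e^{isx}(\cosh\pi s)^{-1}ds=(\cosh\frac x2)^{-1}$ and $F(e^x)=(2\cosh\frac x2)^{-1}$ give
\[
F(\tau)=\int g(s)\tau^{is}ds\quad(\tau>0),\qquad g(s)=\frac1{2\cosh\pi s}>0,\qquad\int g(s)\,ds=F(1)=\tfrac12 .
\]
Since $F(0)=0$ and $U_s$ vanishes on $\mathcal K^\perp$, we have $F(\mathcal D)=\int g(s)U_s\,ds$. By Lemma~\ref{lem:D},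
\[
F(\mathcal D)Y_0b=\int g(s)T_{\alpha_s}ds,\qquad K(\mathcal D)Y_0b=F(\mathcal D)V_{\alpha_0}=\int g(s)V_{\alpha_s}ds,
\]
with $s\mapsto T_{\alpha_s},V_{\alpha_s}$ bounded and norm continuous. Partition $[-L,L]$ into intervals $I_l\ni s_l$ and put $\alpha=\sum_l(\int_{I_l}g)\,\alpha_{s_l}\in\mathcal A$. Then $\|Y_\alpha\|\le\frac12\|Y_0\|$, and for large $L$ and fine partitions $T_\alpha$ and $V_\alpha$ are as close as we like to $F(\mathcal D)Y_0b$ and $K(\mathcal D)Y_0b$. Proposition~\ref{prop:estimate} passes to the limit, and with $F\le\frac12$, $K\le1$ it gives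
\[
|\langle K(\mathcal D)Y_0b,Z\rangle-\langle F(\mathcal D)Y_0b,P\eta\otimes b\rangle|\le\big(\tfrac32\delta+\tfrac12\beta_i\big)e^{\varepsilon/2}.
\]
As $\delta>0$ is arbitrary, the left side is $o(1)$. By \eqref{eq:Y0} we may replace $Y_0b$ and $Z$ by $Z_q$. Replacing $P\eta$ by $\eta$ costs at most $\frac12\|Z_q\|\|P\eta-\eta\|$, and $\|Z_q\|\le\|\xi\|\le e^{\varepsilon/2}$. Thus
\begin{equation}\label{eq:key}
|\langle K(\mathcal D)Z_q,Z_q\rangle-\langle F(\mathcal D)Z_q,X\rangle|\le\tfrac12e^{\varepsilon/2}(e^\varepsilon-1)+o(1).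
\end{equation}

\subsection*{Step 3: concentration of the spectral measure}
Let $\mu$ be the spectral measure of the unit vector $X$ for $\mathcal D$, a probability measure on $[0,\infty)$. By \eqref{eq:DX}, $Z_q=\mathcal D^{1/2}X$, so
\[
\int\tau\,d\mu=\|Z_q\|^2=\|\xi\|^2+o(1),\qquad\langle K(\mathcal D)Z_q,Z_q\rangle=\int\frac{\tau^2}{1+\tau}\,d\mu,\qquad\langle F(\mathcal D)Z_q,X\rangle=\int\frac\tau{1+\tau}\,d\mu .
\]
Integrating \eqref{eq:scalar} and using \eqref{eq:key} and $\|\xi\|^2\ge e^{-\varepsilon}$,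
\[
\|Z_q-X\|^2=\int(\sqrt\tau-1)^2d\mu\le e^{\varepsilon/2}(e^\varepsilon-1)+1-e^{-\varepsilon}+o(1)\le4\varepsilon+o(1).
\]
For the last inequality, $1-e^{-\varepsilon}\le\varepsilon$, and $e^{3\varepsilon/2}-e^{\varepsilon/2}$ is convex on $[0,1]$ and vanishes at $0$, so it is at most $e^{1/2}(e-1)\varepsilon<2.9\,\varepsilon$. Therefore
\[
\|W^*X-X\|\le\|\eta-\xi\|+\|Z-X\|\le\varepsilon+2\sqrt\varepsilon+o(1)\le3\sqrt\varepsilon+o(1).
\]
Since $(\omega_\eta\otimes\mathrm{id})(W^*)=\lambda(\omega_\eta)^*$ and $W^*X$, $X$, $b$ are unit vectors,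
\[
\|\lambda(\omega_\eta)\|\ge\operatorname{Re}\langle\lambda(\omega_\eta)^*b,b\rangle=\operatorname{Re}\langle W^*X,X\rangle=1-\tfrac12\|W^*X-X\|^2\ge1-\tfrac92\varepsilon-o(1).
\]
The left side does not depend on $i$, so $\|\lambda(\omega_\eta)\|\ge1-\frac92\varepsilon\ge1-5\varepsilon$. This proves Proposition~\ref{prop:band}. By Section~\ref{sec:reduction} it implies (i)$\Rightarrow$(ii), and with Section~\ref{sec:easy} the proof of Theorem~\ref{thm:main} is complete. \qed

\begin{thebibliography}{9}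

\bibitem{KV00} Kustermans and Vaes, Ann.\ Sci.\ ENS \textbf{33} (2000).

\bibitem{KV03} Kustermans and Vaes, Math.\ Scand.\ \textbf{92} (2003).

\bibitem{Kyed} David Kyed, \emph{$L^2$-Betti numbers of coamenable quantum groups}, arXiv:0704.1582 (2007).

\bibitem{Tak} Takesaki, \emph{Theory of Operator Algebras II}.

\end{thebibliography}
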